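# Positive radius of comparison with stable rank one over a Bauer trace simplex

## Traces, simplices, and stable rank

All C\*-algebras in these notes are unital. We start with the notions that occur in the problem, each with an example small enough to check on the spot.

**Definition 1 (tracial states).** $\operatorname{T}(A)$ is the set of tracial states of $A$ (states with $\tau(ab)=\tau(ba)$), with the weak\* topology. It is a compact convex set.

Example: $M_n(\mathbb C)$ has exactly one tracial state, the normalized trace $\operatorname{tr}$. For $A=C(X)$ every state is tracial, so $\operatorname{T}(C(X))=P(X)$, the probability measures on $X$.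

**Definition 2 (Choquet and Bauer simplices).** A metrizable compact convex set is a Choquet simplex if each of its points is the barycenter of exactly one probability measure carried by the extreme points. (Only the metrizable case is needed below.) A Choquet simplex is a Bauer simplex if its set of extreme points is closed. It is a textbook fact that $\operatorname{T}(A)$, when nonempty, is a Choquet simplex.

Example: a triangle is a simplex. A square is not, because its center is the midpoint of two different diagonals. The set $P(K)$ is a Bauer simplex, since its extreme points are the point masses, and these form a closed set. For a simplex that is not Bauer, let $A$ be the algebra of continuous $f:\{1,2,\dots,\infty\}\to M_2(\mathbb C)$ with $f(\infty)=\operatorname{diag}(\lambda_1(f),\lambda_2(f))$ diagonal. The traces $\tau_n(f)=\operatorname{tr}f(n)$ and the characters $\lambda_1,\lambda_2$ each factor through a quotient ($M_2$ or $\mathbb C$) that has only one trace. They are therefore extreme: if $\tau$ is one of them and a proper convex combination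 of $\tau'$ and $\tau''$, then $\tau',\tau''\le C\tau$, so both vanish on the kernel of the quotient map and factor through the same quotient. But $\tau_n\to\frac12(\lambda_1+\lambda_2)$, which is not extreme.

**Definition 3 (stable rank one).** $A$ has stable rank one if the invertible elements of $A$ are dense in $A$.

Example: $M_n(\mathbb C)$ has stable rank one, because $c+\varepsilon1$ is invertible for all but finitely many $\varepsilon$. The algebra $C(\overline{\mathbb D})$ of the closed disk does not. If $g$ were invertible with $\|g-f\|<1$, where $f(z)=z$, then $g$ restricted to the circle would have winding number $1$. It also extends to a nowhere zero function on the disk, so the winding number is $0$, a contradiction.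

**Definition 4 (stable finiteness).** $A$ is finite if $v^*v=1$ implies $vv^*=1$, and stably finite if $M_n(A)$ is finite for every $n$.

Example: $M_n(\mathbb C)$ is stably finite. $B(\ell^2)$ is not finite because of the unilateral shift.

## Cuntz comparison and the radius of comparison

Let $M_\infty(A)=\bigcup_nM_n(A)$ with the upper-left corner embeddings.

**Definition 5 (Cuntz subequivalence).** For $a,b\in M_\infty(A)_+$ write $a\precsim b$ if there are $x_k\in M_\infty(A)$ with $x_kbx_k^*\to a$.

Example: in $M_n(\mathbb C)$, $a\precsim b$ means $\operatorname{rank}a\le\operatorname{rank}b$. The relation is transitive: if $x_kbx_k^*\to a$ and $y_jcy_j^*\to b$, then suitable products $x_ky_j$ carry $c$ close to $a$.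

**Definition 6 (2-quasitraces and dimension functions).** A normalized 2-quasitrace on $A$ is a function $\tau:A\to\mathbb C$ with $\tau(1)=1$ and $\tau(xx^*)=\tau(x^*x)\ge0$ that is linear on commutative C\*-subalgebras, satisfies $\tau(a+ib)=\tau(a)+i\tau(b)$ for self-adjoint $a,b$, and extends to $M_2(A)$ with the same properties except for the normalization. It then extends to $M_\infty(A)$ in the standard way as $\tau\otimes\operatorname{Tr}$, with $\operatorname{Tr}$ the unnormalized trace and with the same properties on each $M_n(A)$, so $\tau(1_{M_n(A)})=n$. For $a\in M_\infty(A)_+$ put $d_\tau(a)=\lim_n\tau(a^{1/n})$.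

Every tracial state is a normalized 2-quasitrace. Restricting $\tau$ to the commutative algebra generated by $a$ gives a spectral measure, and $d_\tau(a)$ is its mass on $(0,\infty)$.

Example: on $M_n(\mathbb C)$ the only normalized 2-quasitrace is $\operatorname{tr}$. All rank-one projections are Murray–von Neumann equivalent, so they have the same value. This value is $1/n$ because $n$ orthogonal ones sum to $1$, and the spectral theorem gives the rest. Here $d_{\operatorname{tr}}(a)=\operatorname{rank}(a)/n$.

**Definition 7 (radius of comparison, Toms).** $\operatorname{rc}(A)$ is the infimum of all $r\ge0$ such that, whenever $a,b\in M_\infty(A)_+$ satisfy $d_\tau(a)+r<d_\tau(b)$ for every normalized 2-quasitrace $\tau$ on $A$, then $a\precsim b$. The infimum of the empty set is $\infty$.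

Example: $\operatorname{rc}(M_n(\mathbb C))=0$, because $\operatorname{rank}a<\operatorname{rank}b$ already implies $a\precsim b$, so $r=0$ has the property.

The number $\operatorname{rc}(A)$ measures how far traces are from deciding comparison. The following problem comes from Ilan Hirshberg and N. Christopher Phillips, "Simple AH algebras with the same Elliott invariant and radius of comparison", arXiv:2312.11203 (2023).

**Problem.** Is there a simple stably finite unital C\*-algebra $A$ with stable rank one and strictly positive radius of comparison such that $\operatorname{T}(A)$ is a Bauer simplex?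

The answer is yes. Call $A$ an AH algebra if it is an inductive limit of algebras $pM_N(C(X))p$, with $X$ compact metrizable and $p$ a projection.

**Theorem A.** There is a simple, separable, unital, stably finite, nuclear (AH) C\*-algebra $A$ of stable rank one with exactly one tracial state and $\operatorname{rc}(A)\ge1$.

**Theorem B.** For every nonempty metrizable Choquet simplex $\Delta$ and every $\rho\in[0,\infty]$ there is a simple, separable, unital, stably finite, nuclear (AH) C\*-algebra $A$ of stable rank one with $\operatorname{T}(A)\cong\Delta$ (affinely homeomorphic) and $\operatorname{rc}(A)=\rho$.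

A point is a Bauer simplex, so Theorem A answers the Problem. With $\Delta=P(K)$, for $K$ compact metrizable and nonempty, Theorem B realizes every metrizable Bauer simplex, with any prescribed radius of comparison.

## Projections as vector bundles, and facts about $\precsim$

All bundles are complex Hermitian vector bundles over compact spaces, and $\theta_n$ is the trivial bundle of rank $n$. We use the following standard facts.

For a bundle $V$ over $X$, the continuous sections $\Gamma(\operatorname{End}V)$ form a C\*-algebra, and it is a corner $pM_N(C(X))p$, because $V$ is a direct summand of some $\theta_N$. Since $M_k(\Gamma(\operatorname{End}V))=\Gamma(\operatorname{End}(V\otimes\mathbb C^k))$, projections in it are the same as subbundles of $V\otimes\mathbb C^k$, and Murray–von Neumann equivalence is isomorphism of bundles. We write the same letter for the projection and the bundle. If $V$ has rank at least $1$ everywhere, every bundle $G$ over $X$ occurs: $V\otimes V^*$ contains $\theta_1$, and $V^*\otimes G$ embeds in some $\theta_k$, so $G\le V\otimes V^*\otimes G\le V\otimes\theta_k$.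

For a line bundle $L$, canonically $\operatorname{End}(V\otimes L)=\operatorname{End}(V)$ via $a\otimes1_L\leftrightarrow a$.

If $V$ has constant rank at least $1$, the tracial states of $\Gamma(\operatorname{End}V)$ are exactly $a\mapsto\int_X\operatorname{tr}(a(x))\,d\nu(x)$ with $\nu\in P(X)$. This is an affine homeomorphism $\operatorname{T}(\Gamma(\operatorname{End}V))\cong P(X)$. For example, $V=\theta_1$ gives back $\operatorname{T}(C(X))=P(X)$.

Write $c(E)=1+c_1(E)+c_2(E)+\cdots$ for the total Chern class in rational cohomology. It is natural under pullback, $c(E\oplus F)=c(E)c(F)$, $c(\theta_n)=1$, and $c_j(E)=0$ for $j>\operatorname{rank}E$. In particular,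
$$E\cong\theta_T\oplus E'\quad\Longrightarrow\quad c_j(E)=c_j(E')=0\ \text{ for } j>\operatorname{rank}E-T. \tag{1}$$
We write $L=\mathcal O(1)$ over $\mathbb{CP}^m$ and $y=c_1(L)$, so $c(L)=1+y$ and $H^*(\mathbb{CP}^m;\mathbb Q)=\mathbb Q[y]/(y^{m+1})$. Homotopic maps pull a bundle back to isomorphic bundles.

Now the facts about Cuntz subequivalence.

**(F1)** If $p,q$ are projections and $\|xqx^*-p\|<\frac12$, then $p$ is Murray–von Neumann equivalent to a subprojection of $q$. Hence $p\precsim q$ if and only if $p$ is equivalent to a subprojection of $q$.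

Proof. Let $w=qx^*p$. Then $w^*w=pxqx^*p$, so $\|w^*w-p\|<\frac12$ and $w^*w$ is invertible in the corner of $p$. With the inverse taken there, $v=w(w^*w)^{-1/2}$ satisfies $v^*v=p$ and $qv=v$, so $vv^*\le q$. Conversely, if $v^*v=p$ and $vv^*\le q$, then $v^*qv=p$, so $p\precsim q$.

**(F2)** Let all elements be positive. (a) If $x\le y$, then $x\precsim y$. (b) $g\precsim g^2\precsim g$. (c) (Rørdam) If $\|c-c'\|<\eta$, then $(c-\eta)_+\precsim c'$. (d) If $(a-\varepsilon)_+\precsim b$ for all $\varepsilon>0$, then $a\precsim b$.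

Proof. (a) Put $h_n=(y+\frac1n)^{-1}$, so $1-yh_n=\frac1nh_n$. Then
$$\|x^{1/2}(1-yh_n)\|^2=\|(1-yh_n)x(1-yh_n)\|\le\tfrac1{n^2}\|h_nyh_n\|\le\tfrac1{n^2}\sup_{t\ge0}\frac t{(t+1/n)^2}=\frac1{4n}.$$
So $x^{1/2}yh_n\to x^{1/2}$, and $x$ is the limit of $x^{1/2}h_ny^2h_nx^{1/2}=(x^{1/2}h_ny^{1/2})\,y\,(x^{1/2}h_ny^{1/2})^*$. (b) $g^2=g^{1/2}gg^{1/2}$, and $g=\lim_k(g+\frac1k)^{-1/2}g^2(g+\frac1k)^{-1/2}$. (c) Choose $\|c-c'\|<\eta'<\eta$, so $c-\eta'\le c'$. The function $e(t)=\big((t-\eta)_+/(t-\eta')\big)^{1/2}$ for $t\ge\eta$, $e(t)=0$ for $t\le\eta$, is continuous. So $(c-\eta)_+=e(c)(c-\eta')e(c)\le e(c)c'e(c)\precsim c'$, and (a) applies. (d) Elements $xbx^*$ close to $(a-\varepsilon)_+$ are close to $a$.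

## The line bundle $L$ over $\mathbb{CP}^2$ by hand

Take $A=C(\mathbb{CP}^2)$, $P=1_A$ and $E=L\oplus L$. If $P\precsim E$, then by (F1) $E\cong\theta_1\oplus E'$ with $E'$ a line bundle. By (1), $c_2(E)=0$. But $c(E)=(1+y)^2$, so $c_2(E)=y^2\ne0$. Hence $P\not\precsim E$. A normalized 2-quasitrace on the commutative algebra $A$ is linear, so it is integration against some $\nu\in P(\mathbb{CP}^2)$. Thus $d_\tau(P)=1$ and $d_\tau(E)=2$ for every $\tau$, no $r<1$ has the property in Definition 7, and $\operatorname{rc}(C(\mathbb{CP}^2))\ge1$.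

So a Chern class produces positive radius of comparison. Also $\operatorname{T}(A)=P(\mathbb{CP}^2)$ is Bauer, and $A$ is stably finite. But $A$ is not simple. It does not have stable rank one either: $\mathbb{CP}^2$ contains a closed disk, so $C(\overline{\mathbb D})$ is a quotient of $A$, and density of invertibles passes to quotients. At the other extreme, $M_n(\mathbb C)$ has every property except $\operatorname{rc}>0$. We have to make $C(\mathbb{CP}^2)$ simple, shrink its trace space, and keep the Chern class alive.

## Why untwisted point evaluations destroy the Chern class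

The natural approach is an inductive limit of Villadsen type. Let $X_1=\mathbb{CP}^2$, $X_{i+1}=X_i^{t_i}$, $A_i=M_{n_i}(C(X_i))$, $n_1=1$, and
$$a\longmapsto\bigoplus_{j\le t_i}a\circ\mathrm{pr}_j\ \oplus\ 1_{q_i}\otimes a(x_i),\qquad n_{i+1}=n_i(t_i+q_i).$$
Point evaluations should produce simplicity and pull the traces together, while coordinate projections should preserve Chern classes. Let us test whether we can reach a one-point trace simplex and still have $P\not\precsim E$ for $P=1_{A_1}$ and $E=L\oplus L$.

The map $A_1\to A_l$ consists of $T_l=t_1\cdots t_{l-1}$ coordinate projections $X_l=X_1^{T_l}\to X_1$ and $n_l-T_l$ point evaluations. Let $\kappa_l=T_l/n_l$, which is nonincreasing in $l$.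

If $\kappa_l\to\kappa>0$, there is more than one trace. The trace of $A_l$ at the point $(x,\dots,x)$ restricts to $A_1$ as $\kappa_l\delta_x+(1-\kappa_l)\eta_l$, with $\eta_l\in P(X_1)$ independent of $x$ (if $\kappa_l=1$, take any fixed $\eta_l$). By compactness, cluster points along one common subnet give traces of the limit algebra that restrict to $\kappa\delta_x+(1-\kappa)\eta$ on $A_1$, and these differ for different $x$. So a single trace forces $\kappa_l\to0$.

On the other hand, the image of $P$ in $A_l$ is $\theta_{n_l}$, and the image of $E$ is the sum of the $T_l$ pullbacks of $E$ and of $\theta_{2(n_l-T_l)}$. As soon as $2(n_l-T_l)\ge n_l$, that is, $\kappa_l\le\frac12$, the image of $P$ embeds in the image of $E$. So a single trace forces $P\precsim E$. The part of the map that carries most of the trace turns $E$ into a trivial bundle, and that trivial bundle has room for $P$.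

## Twisting the large block, and what stable rank one still needs

The point evaluations may carry most of the trace provided that they do not turn $E$ into something that contains trivial bundles. So tensor their block with a line bundle over a new factor. Take $X_2=(\mathbb{CP}^2)^t\times\mathbb{CP}^m$, let $L_1$ be pulled back from $\mathbb{CP}^m$, and let
$$\varphi(a)=\bigoplus_{j\le t}a\circ\mathrm{pr}_j\oplus\big(1_q\otimes a(x_1)\big)\otimes1_{L_1}.$$
With $y_j$ the class of the $j$-th copy of $\mathbb{CP}^2$, the image $E_2=\bigoplus_j\mathrm{pr}_j^*E\oplus L_1^{\oplus2q}$ has top Chern class $y_1^2\cdots y_t^2\,y^{2q}$. It is nonzero once $m\ge2q$, however large $q/t$ is. So $E_2$ contains no trivial line bundle, while $P_2$ contains $\theta_t$. The twisted block as an algebra is unchanged, since $\operatorname{End}(V\otimes L)=\operatorname{End}(V)$.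

What about stable rank one? The elementary device is to absorb an element $b_j$ of $\Gamma(\operatorname{End}W_j)$ into a zero block that contains a copy of $W_j$ (Lemma 1 below). Here the blocks to absorb are those on $\mathrm{pr}_j^*V_l$, and a zero block inside the twisted part is at best $\theta_{qn_l}\otimes L_l$, namely when $b(x_l)=0$. Restrict to a slice $\{\text{point}\}\times\mathbb{CP}^m$. If $\mathrm{pr}_j^*V_l$ were a direct summand of the zero block, then $\theta_1\oplus Z\cong\theta_{qn_l}\otimes L$ there. Tensoring with $L^*$ gives $L^*\oplus(Z\otimes L^*)\cong\theta_{qn_l}$, so $c(Z\otimes L^*)=(1-y)^{-1}=1+y+\cdots+y^m$ and $qn_l-1=\operatorname{rank}Z\ge m$. But preserving a class of an $E$ whose rank is a multiple $\beta\ge1$ of the unit needs $m\ge qn_l\beta\ge qn_l$. So the device is not available there.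

The remedy is a third kind of summand: a few untwisted point evaluations, $s$ of them. They spoil a little, but only a little. In the one-step model,
$$E_2=\bigoplus_j\mathrm{pr}_j^*E\oplus\theta_{2s}\oplus L_1^{\oplus2q}$$
has rank $2t+2s+2q$ and $c_{2t+2q}(E_2)=y_1^2\cdots y_t^2\,y^{2q}\ne0$ for $m\ge2q$. By (1) it contains no $\theta_T$ with $T>2s$. Since $P_2\supseteq\theta_t$, it is enough that $t>2s$. So the order of sizes is $s\ll t\ll q\lesssim m$: the number $s$ serves stable rank one, $t$ carries the Chern class, $q$ carries the trace, and $m$ is the dimension that keeps the twist visible. The rest of the notes makes this precise.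

## The inductive system

Let $X_1=\mathbb{CP}^{m_0}$ with $m_0\ge1$, and $V_1=\theta_1$. Given $X_i$ (a product of projective spaces) and $V_i$ over $X_i$ of rank $n_i$ (so $n_1=1$), choose a point $x_i\in X_i$ and integers $s_i,t_i,q_i,m_i\ge1$ with

* (C1) $V_i$ is isomorphic to a direct summand of $\theta_{s_i}$;
* (C2) $q_i\ge s_i$.

Condition (C1) holds for all large $s_i$. Put $X_{i+1}=X_i^{t_i}\times\mathbb{CP}^{m_i}$, with coordinate projections $\mathrm{pr}_j:X_{i+1}\to X_i$ for $j\le t_i$, and let $L_i$ be the pullback of $L$ from $\mathbb{CP}^{m_i}$. Choose null-homotopic continuous maps $\mu_{i,1},\dots,\mu_{i,q_i}:X_{i+1}\to X_i$, the first $s_i$ of them constant with value $x_i$. Set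
$$V_{i+1}=\Big[\bigoplus_{j\le t_i}\mathrm{pr}_j^*V_i\oplus\theta_{s_i}\otimes V_i(x_i)\Big]\oplus\Big[\bigoplus_{k\le q_i}\mu_{i,k}^*V_i\Big]\otimes L_i,\qquad n_{i+1}=n_i(t_i+s_i+q_i), \tag{2}$$
let $A_i=\Gamma(\operatorname{End}V_i)$, and let $\varphi_i:A_i\to A_{i+1}$ be
$$\varphi_i(a)=\Big[\bigoplus_ja\circ\mathrm{pr}_j\oplus1_{s_i}\otimes a(x_i)\Big]\oplus\Big[\bigoplus_ka\circ\mu_{i,k}\Big]\otimes1_{L_i}. \tag{3}$$
This is a unital \*-homomorphism, and it is injective because $\mathrm{pr}_1$ is surjective. Let $A=\varinjlim(A_i,\varphi_i)$, with maps $\varphi_{i,l}:A_i\to A_l$ and $\varphi_{i,\infty}:A_i\to A$, all isometric. $A$ is AH and separable. It is nuclear, as a limit of the nuclear algebras $A_i$.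

For a projection $G\in M_\infty(A_l)$, formula (3) reads in terms of bundles
$$\varphi_l(G)=\bigoplus_j\mathrm{pr}_j^*G\oplus\theta_{s_l}\otimes G(x_l)\oplus\Big[\bigoplus_k\mu_{l,k}^*G\Big]\otimes L_l. \tag{4}$$

The points $x_l$ must be spread out. Let $\rho_{i,l}:X_l\to X_i$ be the composite of the maps $\mathrm{pr}_1$, with $\rho_{i,i}=\mathrm{id}$. It is surjective. Fix a dense sequence $(z_{i,k})_k$ in $X_i$ when $X_i$ is defined, and a surjection $l\mapsto(i(l),k(l))$ of $\mathbb N$ onto $\mathbb N^2$ with $i(l)\le l$. Choose $x_l$ with $\rho_{i(l),l}(x_l)=z_{i(l),k(l)}$. Given $i$ and a nonempty open $U\subset X_i$, some $z_{i,k}$ lies in $U$, and some $l$ has $(i(l),k(l))=(i,k)$. Hence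
$$\text{for every } i \text{ and nonempty open } U\subset X_i \text{ there is } l\ge i \text{ with } \rho_{i,l}(x_l)\in U. \tag{5}$$
By induction on $l$, using the summand with $j=1$ in (2), $V_l$ contains $\rho_{i,l}^*V_i$ as an orthogonal summand on which $\varphi_{i,l}(a)$ acts as $a\circ\rho_{i,l}$.

## Simplicity and stable finiteness

**Step 1 (simplicity).** The purpose is to show that one nonzero value of $a$ spreads to all of some later $X_{l+1}$. Let $J\ne0$ be a closed ideal of $A$. Then $J\cap\varphi_{i,\infty}(A_i)\ne0$ for some $i$. Otherwise $A\to A/J$ would be isometric on every $\varphi_{i,\infty}(A_i)$, hence on $A$. Say $J$ contains $\varphi_{i,\infty}(a)$ with $a$ nonzero at each point of a nonempty open set $U\subset X_i$. By (5) choose $l\ge i$ with $\rho_{i,l}(x_l)\in U$. Since $a\circ\rho_{i,l}$ is a summand of $\varphi_{i,l}(a)$, we have $\varphi_{i,l}(a)(x_l)\ne0$. So $\varphi_{i,l+1}(a)$, which contains the summand $1_{s_l}\otimes\varphi_{i,l}(a)(x_l)$, is nonzero at every point of $X_{l+1}$.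

An ideal $I$ of $A_{l+1}$ containing an element that vanishes nowhere is everything. At each $x$ its values form a nonzero ideal of a full matrix algebra, so some positive $a_x\in I$ has $a_x(x)=1$, hence $a_x\ge\frac12$ near $x$. A finite sum of such $a_x$ is invertible. Therefore $1\in J$, and $A$ is simple.

**Step 2 (stable finiteness).** The purpose is to find a faithful trace. A tracial state on $A$ is the same as a compatible sequence of tracial states on the $A_i$, so $\operatorname{T}(A)=\varprojlim\operatorname{T}(A_i)$. This is nonempty, as an inverse limit of nonempty compact spaces. Let $\tau\in\operatorname{T}(A)$. The set $\{a:\tau(a^*a)=0\}$ is a proper closed two-sided ideal, so it is $0$ and $\tau$ is faithful. The extension to $M_n(A)$ is faithful because $(\tau\otimes\operatorname{Tr})(a^*a)=\sum_{i,j}\tau(a_{ij}^*a_{ij})$. If $v^*v=1$ in $M_n(A)$, then $1-vv^*\ge0$ has trace $0$, so $vv^*=1$.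

## Absorbing blocks into a singular constant: stable rank one

**Lemma 1.** Let $W_1,\dots,W_t$ ($t\ge0$) be bundles over $X$, each isomorphic to a direct summand of $\theta_s$. Let $b_j\in\Gamma(\operatorname{End}W_j)$ and let $c\in M_n(\mathbb C)$ be singular. Then $\bigoplus_jb_j\oplus1_s\otimes c$ is in the closure of the invertibles of $\Gamma(\operatorname{End}(\bigoplus_jW_j\oplus\theta_s\otimes\mathbb C^n))$.

*Proof.*

**Step 1.** This step reduces $c$ to a single zero. Write $c=u\,\mathrm{diag}(d_1,\dots,d_{n-1},0)\,v$ with $u,v$ unitary. After a small perturbation all $d_k\ne0$. Multiply by the unitaries $1\oplus1_s\otimes u^*$ on the left and $1\oplus1_s\otimes v^*$ on the right, and split off the invertible summand $1_s\otimes\mathrm{diag}(d_1,\dots,d_{n-1})$. It suffices to treat $\bigoplus_jb_j\oplus0_{\theta_s}$ in $\Gamma(\operatorname{End}(\bigoplus_jW_j\oplus\theta_s))$. If $t=0$, this is $\lim_{\varepsilon\to0}\varepsilon1$, so let $t\ge1$.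

**Step 2.** This step treats the $b_j$ one at a time, so that one zero block serves all of them. We have $\bigoplus_jb_j\oplus0_{\theta_s}=\prod_jc_j$ with
$$c_j=1\oplus\dots\oplus b_j\oplus\dots\oplus1\oplus0_{\theta_s}.$$
The closure of the invertibles is closed under products. So it suffices that each $b_j\oplus0_{\theta_s}\in\Gamma(\operatorname{End}(W_j\oplus\theta_s))$ is a limit of invertibles.

**Step 3.** This step turns $b_j\oplus0$ into a nilpotent times a unitary. Write $\theta_s\cong W_j\oplus W'$ and let $u$ be the unitary of $W_j\oplus W_j\oplus W'$ that swaps the two copies of $W_j$ and fixes $W'$. Then $N=(b_j\oplus0\oplus0)u$ maps $(w_1,w_2,w')$ to $(b_jw_2,0,0)$, so $N^2=0$. Hence $N+\varepsilon$ is invertible, with inverse $\varepsilon^{-1}-\varepsilon^{-2}N$, for every $\varepsilon>0$. The invertible element $(N+\varepsilon)u^{-1}=b_j\oplus0\oplus0+\varepsilon u^{-1}$ is within $\varepsilon$ of $b_j\oplus0\oplus0$. $\square$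

**Stable rank one of $A$.** Let $a_0\in A_i$ be non-invertible and $\varepsilon>0$.

**Step 1.** We make $a_0$ singular on an open set at cost $\varepsilon$. An element of $A_i$ is invertible if and only if all its values are, so $a_0(x')v=0$ for some $x'\in X_i$ and some unit vector $v$. Extend $v$ to a continuous unit section near $x'$, with rank-one projection $p_v$. Let $h:X_i\to[0,1]$ be continuous, equal to $1$ on an open neighborhood $U$ of $x'$, and supported where $v$ is defined and $\|a_0(x)v(x)\|<\varepsilon$. Then $a_1=a_0(1-hp_v)$ satisfies $\|a_1-a_0\|\le\varepsilon$, and $a_1(x)v(x)=0$ for $x\in U$.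

**Step 2.** We move the singularity to $x_l$ and apply Lemma 1. By (5) take $l\ge i$ with $\rho_{i,l}(x_l)\in U$. Then $b=\varphi_{i,l}(a_1)$ is singular at $x_l$, since $a_1\circ\rho_{i,l}$ is a direct summand of it. Because the first $s_l$ maps $\mu_{l,k}$ are constant with value $x_l$, $\varphi_l(b)$ is the direct sum of

* $\bigoplus_jb\circ\mathrm{pr}_j\oplus1_{s_l}\otimes b(x_l)$, and
* $\big(1_{s_l}\otimes b(x_l)\oplus\bigoplus_{k>s_l}b\circ\mu_{l,k}\big)\otimes1_{L_l}$.

By (C1), pulled back, all $\mathrm{pr}_j^*V_l$ and $\mu_{l,k}^*V_l$ are direct summands of $\theta_{s_l}$. So Lemma 1 with $c=b(x_l)$ applies to the first summand. Since $\operatorname{End}(S\otimes L_l)=\operatorname{End}(S)$, it also applies to the second. Hence $\varphi_l(b)$ is a limit of invertibles of $A_{l+1}$, and $\varphi_{i,\infty}(a_0)$ is within $\varepsilon$ of the closure of the invertibles of $A$. Here $\varepsilon$ is arbitrary and $\bigcup_i\varphi_{i,\infty}(A_i)$ is dense, so $A$ has stable rank one.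

Each block thus has its own singular constant. This is where the untwisted $s_l$ evaluations and the condition $q_l\ge s_l$ are used.

## Rank comparison over a space of dimension $d$

To compute quasitraces, and later to bound $\operatorname{rc}(A)$ from above, we need that a rank gap of $d/2$ forces subequivalence.

**Lemma 2.** Let $X$ be compact metrizable with $\dim X\le d<\infty$, and let $a,b\in M_N(C(X))_+$ satisfy $\operatorname{rank}a(x)+d/2\le\operatorname{rank}b(x)$ for all $x$. Then $a\precsim b$. If $a,b$ lie in a corner $pM_N(C(X))p$, the subequivalence holds in that corner.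

*Proof.* Fix $\varepsilon>0$ and put $g=(a-\varepsilon)_+$. By (F2)(d) it suffices to show $g\precsim b$.

**Step 1.** We replace $a$ and $b$ locally by projections. For $x_0\in X$ choose $\varepsilon''\in(0,\varepsilon)$ outside the spectrum of $a(x_0)$ and $\delta''>0$ smaller than every nonzero eigenvalue of $b(x_0)$. On a small compact neighborhood $C$ of $x_0$, the projections $P=\chi_{(\varepsilon'',\infty)}(a)$ and $Q=\chi_{(\delta'',\infty)}(b)$ are continuous, of constant ranks $r_P\le\operatorname{rank}a(x_0)$ and $r_Q=\operatorname{rank}b(x_0)$. Shrinking $C$, they are at distance less than $1$ from $P(x_0)$, $Q(x_0)$, and hence define trivial bundles (take the polar decomposition of $P(x)P(x_0)$). On $C$, the range of $g$ is contained in that of $P$, and $b\ge\delta''Q$. Moreover $2(r_Q-r_P)\ge d$. Cover $X$ by the interiors of finitely many such sets $C_\alpha$, with data $P_\alpha,Q_\alpha,\delta_\alpha$.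

**Step 2.** We look for one $z$ that embeds every $P_\alpha$ into $Q_\alpha$. Let $O_\alpha$ be the set of $z\in C(X,M_N)$ such that $Q_\alpha(x)z(x)P_\alpha(x)$ is injective on $P_\alpha(x)\mathbb C^N$ for all $x\in C_\alpha$. By compactness of $C_\alpha$ it is open. We claim that it is dense. If $r_P=0$, then $O_\alpha$ is everything, so let $r_P\ge1$ and $z\in C(X,M_N)$.

In unitary trivializations of $P_\alpha,Q_\alpha$ over $C_\alpha$, $Q_\alpha zP_\alpha$ becomes a map $f:C_\alpha\to M_{r_Q\times r_P}(\mathbb C)\cong\mathbb R^M$. Since $\dim C_\alpha\le d$, there are finite open covers of $C_\alpha$, with each point in at most $d+1$ members, on whose members $f$ oscillates by less than any prescribed $\eta$. Take a subordinate partition of unity $(u_j)$, the canonical map $\kappa=(u_j)_j$ from $C_\alpha$ to the nerve $K$ (a finite simplicial complex of dimension $\le d$), and $F:K\to\mathbb R^M$ affine on simplices, sending the vertex $j$ to $f(y_j)$ for some $y_j$ in the $j$-th member. Then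
$$\|F(\kappa(x))-f(x)\|\le\sum_ju_j(x)\|f(y_j)-f(x)\|\le\eta.$$

The $r_Q\times r_P$ matrices of rank $k<r_P$ form a submanifold of real codimension $2(r_Q-k)(r_P-k)\ge2(r_Q-r_P+1)>d$. So the set $S$ of non-injective matrices is a finite union of submanifolds of dimension $<M-d$. The set $\{\sigma-F(w):\sigma\in S,\ w\in K\}$ is a finite union of images, under smooth maps, of products of such a manifold with a simplex of dimension at most $d$. Each product has dimension less than $M$, so the set has measure zero. Hence for arbitrarily small $c\in\mathbb R^M$ the map $f'=F\circ\kappa+c$ misses $S$. The small difference $f'-f$ corresponds to a small continuous map $C_\alpha\to M_N$ with values in $Q_\alpha M_NP_\alpha$. Extend it by Tietze to a small continuous map on $X$ and add it to $z$. The result lies in $O_\alpha$ and is close to $z$.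

**Step 3.** We turn injectivity into an inequality. A finite intersection of dense open sets is nonempty, so take $z\in\bigcap_\alpha O_\alpha$. By compactness there is $c_0>0$ with $\|Q_\alpha zP_\alpha\xi\|^2\ge c_0\|P_\alpha\xi\|^2$ on $C_\alpha$ for all $\alpha$ and $\xi$. On $C_\alpha$, using $g\xi=P_\alpha g\xi$,
$$\langle gz^*bzg\,\xi,\xi\rangle\ge\delta_\alpha\|Q_\alpha zg\xi\|^2\ge\delta_\alpha c_0\|g\xi\|^2.$$
Thus $g^2\le C\,gz^*bzg$ for some constant $C$. By (F2)(a),(b), $g\precsim g^2\precsim gz^*bzg\precsim b$.

**Step 4.** This is the corner statement. If $a,b\in pM_N(C(X))p$, then $P_\alpha,Q_\alpha\le p$ on $C_\alpha$, so $Q_\alpha(pzp)P_\alpha=Q_\alpha zP_\alpha$, and $z$ may be replaced by $pzp$. $\square$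

Since $M_k(pM_N(C(X))p)$ is again such a corner, Lemma 2 applies in $M_\infty(A_i)$. Here $\dim X_i$ is the dimension of the manifold $X_i$, with $\dim\mathbb{CP}^m=2m$.

**Lemma 3.** If $G\in M_\infty(A_i)$ is a projection of constant rank $g$ and $\tau$ is a normalized 2-quasitrace on $A$, then $d_\tau(\varphi_{i,\infty}(G))=\tau(\varphi_{i,\infty}(G))=g/n_i$.

*Proof.* We squeeze multiples of $G$ between multiples of the unit. For a projection $d_\tau=\tau$, because $G^{1/n}=G$. On projections $\tau$ is additive for orthogonal sums (the summands commute), invariant under Murray–von Neumann equivalence ($\tau(vv^*)=\tau(v^*v)$), and monotone ($\tau(q)=\tau(p)+\tau(q-p)$ for $p\le q$). So by (F1), $p\precsim q$ implies $\tau(p)\le\tau(q)$. Write $\tau(G)$ for $\tau(\varphi_{i,\infty}(G))$ and $d=\dim X_i$. The projection $1_{M_M(A_i)}$ has rank $Mn_i$ and $\tau$-value $M$.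

If $Ng+d/2\le Mn_i$, Lemma 2 gives $G^{\oplus N}\precsim1_{M_M(A_i)}$, so $N\tau(G)\le M$. Taking $M=\lceil(Ng+d/2)/n_i\rceil$ and $N\to\infty$ gives $\tau(G)\le g/n_i$. If $Mn_i+d/2\le Ng$, Lemma 2 gives $1_{M_M(A_i)}\precsim G^{\oplus N}$, so $M\le N\tau(G)$. If $g\ge1$, taking $M=\lfloor(Ng-d/2)/n_i\rfloor$ and $N\to\infty$ gives $\tau(G)\ge g/n_i$. If $g=0$, then $G=0$. $\square$

## Chern classes along the system: the lower bound for $\operatorname{rc}$

Let $0<\beta_1\le\beta_2\le\cdots$ be real numbers, and consider the condition, for all $i$,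

* (C3) $t_i\ge2^{i+1}s_in_i\beta_i$ and $m_i\ge q_in_i\beta_i$.

The first inequality says $s\ll t$, the second that the new projective space is large enough for the twist to survive in the top Chern class.

**Proposition 4.** Assume (C3). Let $E,P\in M_\infty(A_i)$ be projections such that the bundle $E$ over $X_i$ has constant rank $D\ge1$ with $c_D(E)\ne0$ in $H^{2D}(X_i;\mathbb Q)$ and $D/n_i\le\beta_i$, and the bundle $P$ is a trivial line bundle. Then $\varphi_{i,\infty}(P)\not\precsim\varphi_{i,\infty}(E)$, and $\operatorname{rc}(A)\ge(D-1)/n_i$.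

*Proof.* For $l\ge i$ put $E_l=\varphi_{i,l}(E)$, $P_l=\varphi_{i,l}(P)$, $e_l=\operatorname{rank}E_l$, and $T_l=t_it_{i+1}\cdots t_{l-1}$ (with $T_i=1$). By (4), $e_l=Dn_l/n_i\le\beta_in_l\le\beta_ln_l$.

**Step 1.** We find a trivial part of $P_l$. By (4), $P_{l+1}\supseteq\bigoplus_{j\le t_l}\mathrm{pr}_j^*P_l$, so by induction $P_l$ contains a trivial subbundle $\theta_{T_l}$.

**Step 2.** We find a Chern class of $E_l$ that survives in almost top degree. Define $d_i=0$ and $d_{l+1}=t_ld_l+s_le_l$. By induction $d_l\le e_l$, since $d_{l+1}\le(t_l+s_l)e_l\le e_{l+1}$. The claim is that $c_{e_l-d_l}(E_l)\ne0$ for all $l\ge i$.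

For $l=i$ this is the assumption. The maps $\mu_{l,k}$ are null-homotopic, so $\mu_{l,k}^*E_l\cong\theta_{e_l}$, and (4) gives
$$E_{l+1}\cong\bigoplus_{j\le t_l}\mathrm{pr}_j^*E_l\oplus\theta_{s_le_l}\oplus L_l^{\oplus q_le_l},\qquad c(E_{l+1})=\prod_j\mathrm{pr}_j^*c(E_l)\cdot(1+y)^{q_le_l}.$$
By Künneth, $H^*(X_{l+1};\mathbb Q)=H^*(X_l;\mathbb Q)^{\otimes t_l}\otimes\mathbb Q[y]/(y^{m_l+1})$. By (C3), $q_le_l\le q_ln_l\beta_l\le m_l$, so $y^{q_le_l}\ne0$. The component of $c(E_{l+1})$ of complex multidegree $(e_l-d_l,\dots,e_l-d_l;\,q_le_l)$ is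
$$c_{e_l-d_l}(E_l)^{\otimes t_l}\otimes y^{q_le_l},$$
which is nonzero, being a tensor product of nonzero vectors over a field. Its total complex degree is
$$t_l(e_l-d_l)+q_le_l=e_l(t_l+s_l+q_l)-(t_ld_l+s_le_l)=e_{l+1}-d_{l+1}.$$
So $c_{e_{l+1}-d_{l+1}}(E_{l+1})\ne0$.

**Step 3.** We show that the loss $d_l$ stays below $T_l$. Since $T_{l+1}=t_lT_l\ge t_l$ and $e_l\le\beta_ln_l$,
$$\frac{d_{l+1}}{T_{l+1}}=\frac{d_l}{T_l}+\frac{s_le_l}{T_{l+1}}\le\frac{d_l}{T_l}+\frac{s_ln_l\beta_l}{t_l}\le\frac{d_l}{T_l}+2^{-l-1}.$$
Summing over $l\ge i\ge1$ gives $d_l\le\frac12T_l<T_l$ for all $l\ge i$.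

**Step 4.** We derive the contradiction at a finite stage. Suppose $\varphi_{i,\infty}(P)\precsim\varphi_{i,\infty}(E)$. The maps $\varphi_{l,\infty}$ are isometric and their ranges have dense union. So there are $l\ge i$, $k$ and $w_0\in M_k(A_l)$ with $\|w_0E_lw_0^*-P_l\|<\frac12$. By (F1), $P_l$ is isomorphic to a subbundle of $E_l$, so by Step 1 $E_l\cong\theta_{T_l}\oplus E'$. By (1), $c_j(E_l)=0$ for $j>e_l-T_l$. But $e_l-d_l>e_l-T_l$ by Step 3, contradicting Step 2.

**Step 5.** We translate this into $\operatorname{rc}$. By Lemma 3, $d_\tau(\varphi_{i,\infty}(P))=1/n_i$ and $d_\tau(\varphi_{i,\infty}(E))=D/n_i$ for every normalized 2-quasitrace $\tau$. So no $r\ge0$ with $r<(D-1)/n_i$ has the property in Definition 7, and $\operatorname{rc}(A)\ge(D-1)/n_i$. $\square$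

## One trace and $\operatorname{rc}\ge1$: Theorem A

Take $X_1=\mathbb{CP}^2$, $V_1=\theta_1$ and $\beta_i=2$ for all $i$. At stage $i$ choose, in this order:

* $s_i$ satisfying (C1);
* $t_i=2^{i+2}s_in_i$;
* $q_i\ge\max(s_i,2^it_i)$;
* $m_i=2q_in_i$;
* all $\mu_{i,k}$ constant with value $x_i$.

Then (C1)–(C3) hold, and $A$ is simple, separable, nuclear (AH), stably finite and of stable rank one by the sections above.

**Step 1 (unique trace).** We show that evaluation at $x_l$ determines every trace up to $2^{1-l}$. Let $\tau\in\operatorname{T}(A)$ and let $\nu\in P(X_{l+1})$ represent its restriction to $A_{l+1}$. For $a\in A_l$, (3) gives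
$$\tau(\varphi_{l,\infty}(a))=\int\frac{\sum_{j\le t_l}\operatorname{tr}a(\mathrm{pr}_jx)+(s_l+q_l)\operatorname{tr}a(x_l)}{t_l+s_l+q_l}\,d\nu(x).$$
Hence
$$|\tau(\varphi_{l,\infty}(a))-\operatorname{tr}a(x_l)|\le\frac{2t_l}{t_l+s_l+q_l}\|a\|\le2^{1-l}\|a\|.$$
For fixed $a\in A_i$, applying this to $\varphi_{i,l}(a)$ for all $l\ge i$ gives $\tau(\varphi_{i,\infty}(a))=\lim_l\operatorname{tr}(\varphi_{i,l}(a)(x_l))$, which does not depend on $\tau$. So $\operatorname{T}(A)$, which is nonempty, is a single point.

**Step 2 (radius of comparison).** We feed the hand computation over $\mathbb{CP}^2$ into Proposition 4. Let $P=1_{A_1}$ and let $E\in M_\infty(C(\mathbb{CP}^2))$ be a projection with bundle $L\oplus L$. Then $D=2=\beta_1n_1$ and $c_2(E)=y^2\ne0$. Proposition 4 with $i=1$ gives $\operatorname{rc}(A)\ge1$. This proves Theorem A, and the answer to the Problem is yes. $\blacksquare$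

## Dimension growth: the upper bound for $\operatorname{rc}$

For Theorem B we also need an upper bound. The following statement uses (C1) and (C2) only.

**Proposition 5.** In the construction above, if $\liminf_l\dim X_l/(2n_l)\le\rho<\infty$, then $\operatorname{rc}(A)\le\rho$.

*Proof.* Let $r>\rho$ and let $a,b\in M_k(A)_+$ satisfy $d_\tau(a)+r<d_\tau(b)$ for all normalized 2-quasitraces, in particular for all $\tau\in\operatorname{T}(A)$. We show $a\precsim b$. For $\delta>0$ let $g_\delta$ be $0$ on $[0,\delta/2]$, $1$ on $[\delta,\infty)$ and linear in between. These functions increase as $\delta$ decreases.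

**Step 1.** We replace $d_\tau$ by continuous functions of $\tau$ with a uniform gap. Fix $\varepsilon>0$. For $\tau\in\operatorname{T}(A)$, $\tau(g_\varepsilon(a))\le d_\tau(a)$, and $\tau(g_\delta(b))\uparrow d_\tau(b)$ as $\delta\downarrow0$, by the spectral measure description of $d_\tau$. So the continuous functions $\tau\mapsto\tau(g_\delta(b))-\tau(g_\varepsilon(a))-r$ on the compact set $\operatorname{T}(A)$ increase, as $\delta\downarrow0$, to a strictly positive function. The open sets where they are positive increase and cover $\operatorname{T}(A)$. So for some $\delta>0$ the function is positive everywhere, hence bounded below by some $\eta>0$.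

**Step 2.** We pass to a finite stage. Choose $l_0$ and $a',b'\in M_k(A_{l_0})_+$ with images so close to $a,b$ that $\|\varphi_{l_0,\infty}(a')-a\|<\varepsilon$, $\|\varphi_{l_0,\infty}(b')-b\|<\delta/2$, and, writing $\tau$ for $\tau\circ\varphi_{l_0,\infty}$,
$$\tau(g_\delta(b'))-\tau(g_\varepsilon(a'))-r>0\quad\text{for all }\tau\in\operatorname{T}(A). \tag{6}$$
Put $a_l=\varphi_{l_0,l}(a')$ and $b_l=\varphi_{l_0,l}(b')$. We claim that for all large $l$, $\sigma(g_\delta(b_l))-\sigma(g_\varepsilon(a_l))-r>0$ for every $\sigma\in\operatorname{T}(A_l)$. Otherwise there are counterexamples $\sigma_l$ for infinitely many $l$. Each $\operatorname{T}(A_j)$ is compact and metrizable, so a diagonal subsequence has $\sigma_l\circ\varphi_{j,l}$ convergent on every $A_j$. The limits are compatible and define some $\tau\in\operatorname{T}(A)$ for which the left side of (6) is $\le0$, a contradiction.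

**Step 3.** We convert traces into ranks. Choose such a large $l$ with $\dim X_l/(2n_l)<r$. For $x\in X_l$ let $\sigma$ be the trace at the point $x$, so that $n_l\sigma(c)=\operatorname{Tr}c(x)$. Counting eigenvalues above $\varepsilon$ and above $\delta/2$ gives $\operatorname{rank}(a_l-\varepsilon)_+(x)\le n_l\sigma(g_\varepsilon(a_l))$ and $n_l\sigma(g_\delta(b_l))\le\operatorname{rank}(b_l-\delta/2)_+(x)$. Hence
$$\operatorname{rank}(a_l-\varepsilon)_+(x)+\tfrac12\dim X_l<\operatorname{rank}(b_l-\delta/2)_+(x)\qquad(x\in X_l).$$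
Lemma 2 gives $(a_l-\varepsilon)_+\precsim(b_l-\delta/2)_+$.

**Step 4.** We return to $a$ and $b$. In $M_\infty(A)$, suppressing $\varphi_{l_0,\infty}$, we have $\|a-(a'-\varepsilon)_+\|<2\varepsilon$ and $\|b'-b\|<\delta/2$. By (F2)(c),
$$(a-2\varepsilon)_+\precsim(a'-\varepsilon)_+\precsim(b'-\delta/2)_+\precsim b.$$
As $\varepsilon>0$ is arbitrary, $a\precsim b$ by (F2)(d). So $\operatorname{rc}(A)\le r$ for every $r>\rho$. $\square$

## Null-homotopic maps that imitate a given simplex

Now let $\Delta$ and $\rho$ be as in Theorem B. By Lazar–Lindenstrauss (Acta Math. 126 (1971)), every metrizable Choquet simplex is an inverse limit of a sequence of finite-dimensional simplices with affine connecting maps. So $\Delta=\varprojlim(\Delta_i,\alpha_i)$, where $\Delta_i$ has vertices $e_1,\dots,e_{d_i}$ and $\alpha_i:\Delta_{i+1}\to\Delta_i$ is affine. Regard $\Delta_i\subset(\mathbb R^{d_i},\|\cdot\|_1)$ as the standard simplex. Then $\alpha_i$ extends to a linear contraction, since each vertex goes to a vector of norm $1$. For example, $\Delta$ a point is the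 case $d_i=1$ for all $i$.

The freedom we use is that the maps $\mu_{i,k}$ need only be null-homotopic, not constant. Each will run along a path through chosen points $p_{i,1},\dots,p_{i,d_i}$, in such a way that for every $x$ the proportion of the maps that sit at $p_{i,k}$ is about the $k$-th coordinate of a prescribed point of $\Delta_i$.

Let $X_1=\mathbb{CP}^1$, $V_1=\theta_1$. Let $\beta_i=\rho$ if $0<\rho<\infty$, and $\beta_i=i$ if $\rho=\infty$. If $\rho=0$, (C3) is not imposed; neither the proofs of simplicity, stable finiteness and stable rank one nor Proposition 5 used it. At stage $i$ choose distinct points $p_{i,1},\dots,p_{i,d_i}\in X_i$ and a path $\gamma_i:[1,d_i]\to X_i$ with $\gamma_i(k)=p_{i,k}$ (possible because $X_i$ is infinite and path connected). Also choose a continuous $h_i:X_i\to\Delta_i$ with $h_i(p_{i,k})=e_k$, by Tietze followed by a retraction of $\mathbb R^{d_i}$ onto $\Delta_i$. Then choose in order: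

* $s_i$ as in (C1);
* $t_i\ge1$, with $t_i\ge2^{i+1}s_in_i\beta_i$ if $\rho>0$;
* $q_i'\ge2^{i+3}(t_i+2s_i+d_i+t_i\dim X_i)$ and $q_i=s_i+q_i'$;
* $m_i=\lceil\rho q_in_i\rceil+1$ if $\rho<\infty$, and $m_i=(i+1)q_in_i$ if $\rho=\infty$.

This determines $X_{i+1}$. Choose $p_{i+1,k},\gamma_{i+1},h_{i+1}$ for it. Finally, for $x\in X_{i+1}$ let $w(x)=\alpha_i(h_{i+1}(x))\in\Delta_i$ and $W_k=w_1+\dots+w_k$. For $1\le j\le q_i'$ put
$$g_j(x)=1+\sum_{k=1}^{d_i-1}\psi\big(j-q_i'W_k(x)\big),\quad\psi(v)=\min(1,\max(0,v)),\qquad\mu_{i,s_i+j}=\gamma_i\circ g_j. \tag{7}$$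
Since $g_j$ takes values in $[1,d_i]$, these maps factor through an interval and are null-homotopic. The maps $\mu_{i,k}$ with $k\le s_i$ are constant with value $x_i$.

An example of (7): let $d_i=2$ and $w(x)=(w_1,w_2)$, so $W_1=w_1$. Then $g_j(x)=1+\psi(j-q_i'w_1)$ is $1$ for $j\le q_i'w_1$ and $2$ for $j\ge q_i'w_1+1$. So about $q_i'w_1$ of the maps sit at $p_{i,1}$, about $q_i'w_2$ at $p_{i,2}$, and at most one is on the way.

Conditions (C1), (C2), and (C3) if $\rho>0$, hold. So $A$ is simple, separable, nuclear (AH), stably finite and of stable rank one. It remains to compute $\operatorname{rc}(A)$ and $\operatorname{T}(A)$.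

## The value $\operatorname{rc}(A)=\rho$

We have $n_{i+1}\ge3n_i$, so $n_i\to\infty$, and $q_in_i/n_{i+1}=q_i/(t_i+s_i+q_i)\to1$.

**Step 1 (lower bound, $0<\rho<\infty$).** We apply Proposition 4 at later and later stages, so that the loss of $1$ in $D-1$ disappears. Let $D_{i+1}=\lfloor\rho q_in_i\rfloor\le m_i$, so $D_{i+1}/n_{i+1}\le\rho=\beta_{i+1}$. Let $E^{(i+1)}$ be a projection in $M_\infty(A_{i+1})$ with bundle $L_i^{\oplus D_{i+1}}$. Its top Chern class $y^{D_{i+1}}$ is nonzero because $D_{i+1}\le m_i$. A projection with trivial line bundle exists too, since every bundle occurs. Proposition 4 at stage $i+1$, for $i$ so large that $D_{i+1}\ge1$, gives $\operatorname{rc}(A)\ge(D_{i+1}-1)/n_{i+1}\to\rho$.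

**Step 2 (lower bound, $\rho=\infty$).** The same with $D_{i+1}=iq_in_i\le m_i$, where $D_{i+1}/n_{i+1}\le i\le\beta_{i+1}$. Now $(D_{i+1}-1)/n_{i+1}\to\infty$, so $\operatorname{rc}(A)=\infty$.

**Step 3 (upper bound, $\rho<\infty$).** We check the hypothesis of Proposition 5. Since $n_{i+1}\ge q_in_i\ge q_i$ and $m_i\le\rho q_in_i+2$,
$$\frac{\dim X_{i+1}}{2n_{i+1}}=\frac{t_i\dim X_i+2m_i}{2n_{i+1}}\le\frac{t_i\dim X_i}{2q_i}+\frac{\rho q_in_i+2}{q_in_i}\longrightarrow\rho,$$
because $q_i\ge2^{i+3}t_i\dim X_i$. So $\operatorname{rc}(A)\le\rho$. Hence $\operatorname{rc}(A)=\rho$; for $\rho=0$ the lower bound is trivial.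

## The trace simplex by an approximate intertwining

We have $\operatorname{T}(A)=\varprojlim(P(X_i),B_i)$, where $B_i:P(X_{i+1})\to P(X_i)$ is restriction of traces along $\varphi_i$. It is affine and weak\*-continuous, $B_i(\nu)=\int B_i(\delta_x)\,d\nu(x)$, and, by (3),
$$B_i(\delta_x)=\frac1{t_i+2s_i+q_i'}\Big(\sum_{j\le t_i}\delta_{\mathrm{pr}_jx}+2s_i\delta_{x_i}+\sum_{j\le q_i'}\delta_{\mu_{i,s_i+j}(x)}\Big).$$
It extends to signed measures, contractively for the total variation norm. Let $\iota_i:\Delta_i\to P(X_i)$ be affine with $e_k\mapsto\delta_{p_{i,k}}$, and let $\hat h_i:P(X_i)\to\Delta_i$, $\nu\mapsto\int h_i\,d\nu$. Both extend to linear contractions (for $\|\cdot\|_1$ and total variation) and are continuous for the weak\* topology on $P(X_i)$. Moreover $\hat h_i\iota_i=\mathrm{id}$, because $h_i(p_{i,k})=e_k$.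

**Step 1 (the key estimate).** We show that $B_i$ almost factors through $\alpha_i$:
$$\|B_i(\nu)-\iota_i\alpha_i\hat h_{i+1}(\nu)\|\le2^{-i}\qquad\text{for all }\nu\in P(X_{i+1}). \tag{8}$$
Both terms are integrals over $\nu$ of their values at point masses. Pairing with functions of norm at most $1$, it suffices to take $\nu=\delta_x$. Then $\iota_i\alpha_i\hat h_{i+1}(\delta_x)=\sum_kw_k\delta_{p_{i,k}}$ with $w=w(x)$. Put $W_0=0$ and $W_{d_i}=1$.

For each $k\le d_i-1$ at most one $j$ has $j-q_i'W_k\in(0,1)$. Call these $j$ exceptional; there are at most $d_i-1$ of them. For a non-exceptional $j$ and each $k\le d_i-1$, $\psi(j-q_i'W_k)$ is $1$ if $W_k\le\frac{j-1}{q_i'}$ and $0$ if $W_k\ge\frac j{q_i'}$, and one of these holds. Since the $W_k$ are nondecreasing, $g_j(x)$ is the integer $k$ with $[\frac{j-1}{q_i'},\frac j{q_i'}]\subset[W_{k-1},W_k]$, so $\mu_{i,s_i+j}(x)=p_{i,k}$. Conversely, if this inclusion holds for some $k$, then each $W_{k'}$ is at most $\frac{j-1}{q_i'}$ (for $k'\le k-1$) or at least $\frac j{q_i'}$ (for $k'\ge k$), so $j$ is non-exceptional.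

The number $N_k$ of $j$ with $[j-1,j]\subset[q_i'W_{k-1},q_i'W_k]$ lies in $[q_i'w_k-2,\,q_i'w_k]$. Therefore
$$\Big\|\frac1{q_i'}\sum_j\delta_{\mu_{i,s_i+j}(x)}-\sum_kw_k\delta_{p_{i,k}}\Big\|\le\frac1{q_i'}\Big(\sum_k|N_k-q_i'w_k|+d_i-1\Big)\le\frac{3d_i}{q_i'}.$$
The measure $B_i(\delta_x)$ is a convex combination of $\frac1{q_i'}\sum_j\delta_{\mu_{i,s_i+j}(x)}$ and another probability measure, the latter with weight $(t_i+2s_i)/(t_i+2s_i+q_i')$. So it differs from the former by at most $2(t_i+2s_i)/q_i'$ in norm. The total is at most $3(t_i+2s_i+d_i)/q_i'\le3\cdot2^{-i-3}\le2^{-i}$, which proves (8).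

**Step 2 (the two maps).** We define mutually inverse maps as limits. Write $\alpha_{i,k}:\Delta_k\to\Delta_i$ and $B_{i,k}:P(X_k)\to P(X_i)$ for the composites. For $\mu=(\mu_i)\in\varprojlim P(X_i)$ and $\delta=(\delta_i)\in\varprojlim\Delta_i$ put
$$\Phi(\mu)_i=\lim_k\alpha_{i,k}\hat h_k(\mu_k),\qquad\Psi(\delta)_i=\lim_kB_{i,k}\iota_k(\delta_k).$$
Apply $\hat h_k$ to (8) at stage $k$ with $\nu=\mu_{k+1}$, using $B_k(\mu_{k+1})=\mu_k$ and $\hat h_k\iota_k=\mathrm{id}$:
$$\|\hat h_k(\mu_k)-\alpha_k\hat h_{k+1}(\mu_{k+1})\|\le2^{-k}.$$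
Apply (8) with $\nu=\iota_{k+1}(\delta_{k+1})$, using $\hat h_{k+1}\iota_{k+1}=\mathrm{id}$ and $\alpha_k(\delta_{k+1})=\delta_k$:
$$\|\iota_k(\delta_k)-B_k\iota_{k+1}(\delta_{k+1})\|\le2^{-k}.$$
Since $\alpha_{i,k}$ and $B_{i,k}$ are contractions, consecutive terms in both limits differ by at most $2^{-k}$. So both limits exist in norm, uniformly in $\mu$ and $\delta$. Hence $\Phi$ and $\Psi$ are affine, and they are continuous as uniform limits of continuous maps. Norm continuity of $\alpha_i$ and $B_i$ gives $\alpha_i(\Phi(\mu)_{i+1})=\Phi(\mu)_i$ and $B_i(\Psi(\delta)_{i+1})=\Psi(\delta)_i$, so the values lie in the inverse limits. Summing $2^{-l}$ over $l\ge k$,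
$$\|\Phi(\mu)_k-\hat h_k(\mu_k)\|\le2^{1-k},\qquad\|\Psi(\delta)_k-\iota_k(\delta_k)\|\le2^{1-k}. \tag{9}$$

**Step 3 ($\Phi\Psi=\mathrm{id}$).** We compare with $\iota_k$. By (9), $\alpha_{i,k}\hat h_k(\Psi(\delta)_k)$ is within $2^{1-k}$ of $\alpha_{i,k}\hat h_k\iota_k(\delta_k)=\alpha_{i,k}(\delta_k)=\delta_i$. Let $k\to\infty$.

**Step 4 ($\Psi\Phi=\mathrm{id}$).** We use (8) twice to come back to $\mu_k$. By (9), $B_{i,k+1}\iota_{k+1}(\Phi(\mu)_{k+1})$ is within $2^{-k}$ of $B_{i,k}\big(B_k\iota_{k+1}\hat h_{k+1}(\mu_{k+1})\big)$. By (8) with $\nu=\iota_{k+1}\hat h_{k+1}(\mu_{k+1})$, $B_k\iota_{k+1}\hat h_{k+1}(\mu_{k+1})$ is within $2^{-k}$ of $\iota_k\alpha_k\hat h_{k+1}(\mu_{k+1})$. By (8) with $\nu=\mu_{k+1}$, the latter is within $2^{-k}$ of $B_k(\mu_{k+1})=\mu_k$. So $B_{i,k+1}\iota_{k+1}(\Phi(\mu)_{k+1})$ is within $3\cdot2^{-k}$ of $B_{i,k}(\mu_k)=\mu_i$. Let $k\to\infty$.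

Thus $\Phi$ is an affine homeomorphism, and $\operatorname{T}(A)\cong\varprojlim\Delta_i=\Delta$. Together with $\operatorname{rc}(A)=\rho$ this proves Theorem B. $\blacksquare$
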